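# Cohomological support varieties and the complete intersection defect

## 1. The inequality $\dim \mathrm V_R(M)\geqslant \operatorname{cid}(R)$

Let $R$ be a commutative noetherian local ring with residue field $k$ that has a minimal regular presentation $R\cong Q/I$: here $(Q,\mathfrak n,k)$ is a regular local ring and $I\subseteq\mathfrak n^2$. Fix a minimal generating list $\boldsymbol f=f_1,\dots,f_n$ of $I$, and put
$$E=Q[e_1,\dots,e_n\mid \partial e_i=f_i],\qquad \mathcal S=k[\chi_1,\dots,\chi_n],$$
the Koszul complex on $\boldsymbol f$ over $Q$ and a polynomial ring with every $\chi_i$ in cohomological degree $2$. An $R$-complex $M$ is a dg $E$-module through the augmentation $E\to R$. If $\mathrm H(M)$ is finitely generated, then $\operatorname{Ext}_E(M,k)$ is a finitely generated graded $\mathcal S$-module, with the $\chi_i$ acting as the cohomology operators. The cohomological support variety of $M$ is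
$$\mathrm V_R(M)=\operatorname{Supp}_{\mathcal S}\operatorname{Ext}_E(M,k)\subseteq\operatorname{Spec}^*\mathcal S ,$$
and $\dim \mathrm V_R(M)$ is its Krull dimension. The complete intersection defect of $R$ is
$$\operatorname{cid}(R)=\varepsilon_2(R)-\varepsilon_1(R)+\dim R=n-\operatorname{ht}I .$$

**Main Theorem.** Let $R\cong Q/I$ be a minimal regular presentation. Then $\dim \mathrm V_R(M)\geqslant \operatorname{cid}(R)=n-\operatorname{ht} I$ for every $R$-complex $M$ with $\mathrm H(M)\ne0$ finitely generated.

Call a closed subset of $\operatorname{Spec}^*\mathcal S$ realizable if it equals $\mathrm V_R(M)$ for some $R$-complex $M$ with $\mathrm H(M)$ finitely generated, and write $\mathbf 0$ for the point $(\chi_1,\dots,\chi_n)$.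

**Corollary.** $\{\mathbf 0\}$ is realizable if and only if $R$ is a complete intersection.

Let us unpack this. If $\boldsymbol f$ is a regular sequence, then $E\to R$ is a quasi-isomorphism, $\operatorname{ht}I=n$, and $\operatorname{cid}(R)=0$. In general $\operatorname{ht}I\leqslant n$ by Krull's height theorem, and $\operatorname{cid}(R)$ counts how many more equations there are than the codimension requires; $R$ is a complete intersection exactly when $\operatorname{cid}(R)=0$. For instance $k[x,y]_{(x,y)}/(x^2,xy)$ has $n=2$, $\operatorname{ht}I=1$, defect $1$, and $k[x,y]_{(x,y)}/(x^2,xy,y^2)$ has $n=3$, $\operatorname{ht}I=2$, defect $1$. On the other side, $\dim \mathrm V_R(M)$ is an integer between $0$ and $n$ measuring how fast $\dim_k\operatorname{Ext}^i_E(M,k)$ grows; dimension $0$ means that $\operatorname{Ext}_E(M,k)$ is finite-dimensional. The theorem says that superfluous equations force growth, for every $M$.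

The problem comes from Benjamin Briggs, Eloísa Grifo and Josh Pollitz, "The embedded deformation problem for monomial ideals", arXiv:2506.10827 (2025). They conjecture the statement of the Corollary, and propose as a numerical strengthening that $R$ is a complete intersection if and only if $\dim\mathrm V_R(M)\geqslant\operatorname{cid}(R)$ for all $M$ as above. Taken literally, that biconditional is not what is meant: its forward direction is trivial because then $\operatorname{cid}(R)=0$, and its converse fails, because it is known that the inequality holds over every Cohen–Macaulay ring, complete intersection or not. What has content is the inequality itself, for all $R$, and that is the Main Theorem. It is also known that over a complete intersection every closed subset of $\operatorname{Spec}^*\mathcal S$ is realizable.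

The only deep input below is the existence of big Cohen–Macaulay modules over complete local domains. The rest is homological algebra over a Koszul complex, which we now set up.

## 2. Dg modules over a Koszul complex

Throughout, $d=\dim Q$, and $f_1,\dots,f_m$ is any list of elements of $\mathfrak n$ (not necessarily minimal, not necessarily in $\mathfrak n^2$, zero allowed). $E=Q[e_1,\dots,e_m\mid\partial e_i=f_i]$ is its Koszul complex, $\varepsilon:E\to k$ its augmentation, and $\Lambda=k\otimes_QE$, an exterior algebra with zero differential. Grading is homological, and $\operatorname{Ext}^i=\mathrm H_{-i}(\mathrm{RHom})$. All dg $Q$-algebras are assumed graded-commutative, $ab=(-1)^{|a||b|}ba$; left and right modules are identified by $xa=(-1)^{|a||x|}ax$.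

**Definition (dg $E$-module).** A complex $X$ of $Q$-modules with a $Q$-bilinear associative unital action of $E$ satisfying $\partial(ax)=\partial a\,x+(-1)^{|a|}a\,\partial x$.

Equivalently, $X$ carries operators $e_i$ of degree $1$ with $e_i^2=0$, $e_ie_j=-e_je_i$ and $\partial e_i+e_i\partial=f_i$: commuting-up-to-sign homotopies for multiplication by the $f_i$. On an $R$-complex all $e_i$ are zero. A less trivial example: $Q=k[x]_{(x)}$, $f=x^2$, $X=Q[b\mid\partial b=x]$ with $e$ acting as multiplication by $xb$; indeed $\partial(xb)=x^2$.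

**Definition (semifree).** A dg $E$-module $G$ is semifree if, forgetting differentials, it is free on a graded basis $\bigsqcup_{i\geqslant0}X_i$ with $\partial X_i$ contained in the $E$-span of $X_0\cup\dots\cup X_{i-1}$.

Example: $Q=k$, $f_1=0$, so $E=k[e]$ with $\partial e=0$. The module $G$ with basis $y^{(j)}$, $|y^{(j)}|=2j$, and $\partial y^{(j)}=e\,y^{(j-1)}$ is semifree. As $\partial$ maps $ky^{(j)}$ isomorphically to $k\,ey^{(j-1)}$ for $j>0$, only $y^{(0)}$ survives in homology and $G\to k$ is a resolution.

We use three textbook facts. Every $X$ has a semifree resolution $G\to X$, and then $\operatorname{Hom}_{\mathsf D(E)}(X,Z)$ is the group of chain maps of dg $E$-modules $G\to Z$ modulo homotopy. $\mathrm{RHom}_E(X,Z)=\operatorname{Hom}_E(G,Z)$. The functor $-\otimes_EG$ is exact and preserves quasi-isomorphisms, so it induces a functor $\mathsf D(E)\to\mathsf D(Q)$. Quasi-isomorphisms between semifree modules are homotopy equivalences.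

**Lemma 2.1 (truncation).** If $\mathrm H_i(Y)=0$ for $i<a$ and $\mathrm H_i(Z)=0$ for $i\geqslant a$, then $\operatorname{Hom}_{\mathsf D(E)}(Y,Z)=0$.

The purpose is to conclude from degrees alone that a map vanishes. First, $Y$ has a semifree resolution with basis in degrees $\geqslant a$: start with a free module on cycles generating $\mathrm H(Y)$, then repeatedly attach cells killing the kernel in homology. Since $E_{<0}=0$, every stage lives in degrees $\geqslant a$, so all cells have degree $\geqslant a$, and the union is quasi-isomorphic to $Y$. Next, let $W=Z_{\geqslant a}+\partial Z_a$. It is a dg submodule of $Z$: $E_0=Q$ preserves $\partial Z_a$, and $E_{\geqslant1}\partial Z_a\subseteq Z_{\geqslant a}$. Its homology is $\mathrm H_i(Z)=0$ in degrees $i\geqslant a$ and $\partial Z_a/\partial Z_a=0$ in degree $a-1$. So $Z\simeq Z/W$, which lives in degrees $<a$. A chain map from something in degrees $\geqslant a$ to something in degrees $<a$ is zero. $\blacksquare$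

**Lemma 2.2 (finite resolutions).** Let $M$ be a dg $E$-module with $\mathrm H(M)\neq0$ finitely generated over $Q$, and $i_0=\inf\mathrm H(M)$. There is a semifree resolution $G\to M$ with basis in degrees $\geqslant i_0$, finite in each degree. Moreover $\operatorname{Ext}^i_E(M,k)=\operatorname{Hom}_k(\mathrm H_i(k\otimes_EG),k)$, and $\mathrm H_{i_0}(k\otimes_EG)=k\otimes_Q\mathrm H_{i_0}(M)\ne0$.

Build $G$ degree by degree. Suppose we have a stage which maps to $M$ isomorphically on homology below degree $j-1$ and surjectively in degree $j-1$ (for $j=i_0$ take the zero module). Its homology is finitely generated over the noetherian ring $Q$ in each degree, so finitely many cells of degree $j$ suffice to kill the kernel in degree $j-1$ and to reach all of $\mathrm H_j(M)$; since $E_{<0}=0$, homology below degree $j-1$ is not changed. The union is $G$. Then $\operatorname{Hom}_E(G,k)=\operatorname{Hom}_k(k\otimes_EG,k)$ gives the formula for $\operatorname{Ext}$.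

For the last claim, let $X_j$ be the basis elements of degree $j$. Then $G_{i_0}$ is free over $Q$ on $X_{i_0}$, and $G_{i_0+1}$ is spanned over $Q$ by $X_{i_0+1}$ and the $e_jx$ with $x\in X_{i_0}$. As $\partial(e_jx)=f_jx\in\mathfrak nG_{i_0}$, the cokernel of $G_{i_0+1}\to G_{i_0}$ tensored with $k$ is the cokernel of $kX_{i_0+1}\to kX_{i_0}$, which is $\mathrm H_{i_0}(k\otimes_EG)$. It is nonzero by Nakayama's lemma. $\blacksquare$

In particular $\operatorname{Ext}_E(M,k)\neq0$ whenever $\mathrm H(M)\ne0$, so its dimension is at least $0$.

## 3. A finite free model over $\mathcal S$ for $\operatorname{Ext}_E(M,k)$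

We want $\operatorname{Ext}_E(M,k)$ as the cohomology of an explicit complex of finite free $\mathcal S$-modules. Now $\mathcal S=k[\chi_1,\dots,\chi_m]$.

**Lemma 3.1.** Let $M$ be as in Lemma 2.2. There is a dg $E$-module $F\simeq M$ in $\mathsf D(E)$ that is a bounded complex of finite free $Q$-modules.

Take $G$ as in Lemma 2.2, $u=\sup\mathrm H(M)$ and $r\geqslant u+d$. As in the proof of Lemma 2.1 (with $a=r+1$), $G_{>r}+\partial G_{r+1}$ is an acyclic dg submodule; let $F$ be the quotient. Then $F_i=G_i$ for $i<r$ is finite free, and $F_r=G_r/\partial G_{r+1}$. Since $\mathrm H_i(G)=0$ for $i>u$, the module $F_r$ is an $(r-u)$-th syzygy over $Q$ of the finitely generated module $G_u/\partial G_{u+1}$. As $r-u\geqslant d=\operatorname{gldim}Q$, it is projective, hence free. $\blacksquare$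

Let $F$ be any dg $E$-module as in Lemma 3.1. Let $\Gamma$ be the free $Q$-module with basis $y^{(\alpha)}$, $\alpha\in\mathbb N^m$, where $|y^{(\alpha)}|=2\sum\alpha_i$, with operators $\chi_i y^{(\alpha)}=y^{(\alpha-\epsilon_i)}$ (zero if $\alpha_i=0$). On $P=E\otimes_Q\Gamma\otimes_QF$ put $\partial=\partial_0+\tau$ with
$$\partial_0(a\otimes y\otimes u)=\partial a\otimes y\otimes u+(-1)^{|a|}a\otimes y\otimes\partial u,$$
$$\tau(a\otimes y\otimes u)=(-1)^{|a|}\sum_i\big(ae_i\otimes\chi_iy\otimes u-a\otimes\chi_iy\otimes e_iu\big).$$

**Proposition 3.2.** $P$ is a semifree dg $E$-module, and $P\to F$ sending $a\otimes1\otimes u\mapsto au$ and $a\otimes y^{(\alpha)}\otimes u\mapsto0$ for $\alpha\neq0$ is a quasi-isomorphism of dg $E$-modules.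

**Step 1: $\partial^2=0$.** Clearly $\partial_0^2=0$. Using $\partial(ae_i)=\partial a\,e_i+(-1)^{|a|}f_ia$ and $\partial(e_iu)=f_iu-e_i\partial u$, the two terms with $f_i$ cancel and
$$\partial_0\tau(a\otimes y\otimes u)=\sum_i\big((-1)^{|a|}\partial a\,e_i\otimes\chi_iy\otimes u-ae_i\otimes\chi_iy\otimes\partial u-(-1)^{|a|}\partial a\otimes\chi_iy\otimes e_iu+a\otimes\chi_iy\otimes e_i\partial u\big).$$
On the other hand
$$\tau\partial_0(a\otimes y\otimes u)=\sum_i\big(-(-1)^{|a|}\partial a\,e_i\otimes\chi_iy\otimes u+(-1)^{|a|}\partial a\otimes\chi_iy\otimes e_iu+ae_i\otimes\chi_iy\otimes\partial u-a\otimes\chi_iy\otimes e_i\partial u\big),$$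
the negative. Finally
$$\tau^2(a\otimes y\otimes u)=\sum_{i,j}\big(-ae_ie_j\otimes\chi_i\chi_jy\otimes u+ae_i\otimes\chi_i\chi_jy\otimes e_ju-ae_j\otimes\chi_i\chi_jy\otimes e_iu+a\otimes\chi_i\chi_jy\otimes e_je_iu\big).$$
The first and last sums vanish because $\chi_i\chi_j$ is symmetric in $i,j$ while $e_ie_j$ is antisymmetric with $e_i^2=0$; the middle two sums cancel after exchanging $i$ and $j$.

**Step 2: $P$ is semifree.** Both $\partial_0$ and $\tau$ obey the Leibniz rule for left multiplication by $E$. The element $\partial(1\otimes y\otimes u)$ lies in the $E$-span of elements $1\otimes y'\otimes u'$ with $|y'|+|u'|<|y|+|u|$, since its three kinds of terms lower this number by $1$, $2$ and $1$. As $F$ is bounded below, filtering a basis by $|y|+|u|$ shows semifreeness.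

**Step 3: $P\to F$ is a chain map.** It is $E$-linear. On $a\otimes1\otimes u$ compatibility is the Leibniz rule in $F$. The boundary of $a\otimes y_i\otimes u$ maps to $(-1)^{|a|}(ae_iu-ae_iu)=0$. For $|\alpha|\geqslant2$ all terms map to $0$.

**Step 4: it is a quasi-isomorphism.** Filter $P$ by the weight $|a|+\sum\alpha_i$. The terms $\partial a\otimes y\otimes u$ and $a\otimes\chi_iy\otimes e_iu$ lower the weight by $1$, and the others preserve it. So the $p$-th subquotient is $C_p\otimes_QF$, where $C_p$ is the weight-$p$ part of $E\otimes\Gamma$ with differential $a\otimes y\mapsto(-1)^{|a|}\sum_iae_i\otimes\chi_iy$. The complex $\bigoplus_pC_p$ is the tensor product over $i$ of its one-variable versions, in which $y^{(p)}\mapsto e\,y^{(p-1)}$ is an isomorphism for $p>0$. Hence $C_p$ is contractible for $p>0$, and $C_0=Q$. So the inclusion of the weight-$0$ part, $F\to P$, $u\mapsto1\otimes1\otimes u$, is a quasi-isomorphism of complexes of $Q$-modules. Its composite with $P\to F$ is the identity, so $P\to F$ is a quasi-isomorphism. $\blacksquare$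

Put $V=k\otimes_QF$, a finite-dimensional graded vector space with differential $\partial$ and operators $e_i$. Since the $e_i$ act as $0$ on $k$, Proposition 3.2 shows that $\operatorname{Ext}_E(M,k)$ is the cohomology of
$$C_E(F):=\operatorname{Hom}_E(P,k)=\mathcal S\otimes_kV^*,\qquad d=\pm\Big(1\otimes\partial^*-\sum_i\chi_i\otimes e_i^*\Big),\tag{1}$$
where $^*$ is the transpose, the sign depends only on the degree, and the monomial $\chi^\alpha$ is dual to $y^{(\alpha)}$, so that $\chi_i$ on $\Gamma$ becomes multiplication by $\chi_i$. As $C_E(F)$ is a finite free module over the noetherian ring $\mathcal S$, its cohomology is finitely generated.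

The $\mathcal S$-action so obtained does not depend on $F$. If $F,F'$ are two models and $G$ is as in Lemma 2.2, there are quasi-isomorphisms $G\to F$ and $G\to F'$ of dg $E$-modules. For large $r$ both kill $G_{>r}+\partial G_{r+1}$, so both factor through one model $F''$. A quasi-isomorphism $g:F''\to F$ gives $E\otimes\Gamma\otimes g$, a map between the two semifree modules which commutes with the $\chi_i$ and is a quasi-isomorphism by Proposition 3.2, hence a homotopy equivalence; it induces an $\mathcal S$-linear isomorphism on the cohomology of (1). That (1) is the standard description of the cohomology operators is in Avramov–Buchweitz, J. Algebra 230 (2000), and Pollitz, Math. Z. 299 (2021). For the Main Theorem we do not even need this, by the following.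

**Lemma 3.3.** Let $T\ne0$ be a finitely generated graded module over a polynomial ring over $k$ on generators of degree $2$. Its Krull dimension is the order of the pole at $t=1$ of $\sum_i\dim_kT^i\,t^i$. Hence $\dim\operatorname{Supp}_{\mathcal S}\operatorname{Ext}_E(M,k)$ depends only on the numbers $\dim_k\operatorname{Ext}^i_E(M,k)$.

Split $T$ into its even and odd parts. After halving degrees each is a module over a standard graded polynomial ring, so by Hilbert–Serre each nonzero part has series $t^{a}p(t^2)/(1-t^2)^{\delta}$ with $a\in\{0,1\}$, $p$ a Laurent polynomial, $p(1)>0$ and $\delta$ its dimension. The leading coefficients at $t=1$ are positive, so they do not cancel in the sum, and the order of the pole is the larger $\delta$. $\blacksquare$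

## 4. Support varieties of small modules, by hand

In each case we give $F$, read off $V$ and the $e_i$ modulo $\mathfrak n$, and compute (1), ignoring signs and shifts.

Take $Q=k[x]_{(x)}$, $f=x^2$, $R=Q/(x^2)$. For $M=R$ use $F=Q[a\mid\partial a=x^2]=E$. On $V=\langle1,a\rangle$ the differential is zero and $e:1\mapsto a$, so $d(a^*)=\chi\cdot1^*$, and the cohomology is $\mathcal S/(\chi)$: $\mathrm V_R(R)=\{\mathbf 0\}$. For $M=k$ use $F=Q[b\mid\partial b=x]$ with $e=xb$. Modulo $\mathfrak n$ everything is zero, so $\operatorname{Ext}_E(k,k)=\mathcal S\otimes V^*$, and $\mathrm V_R(k)$ is all of $\operatorname{Spec}^*\mathcal S$.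

The last computation is general. For any $R$, with $f_i=\sum_ja_{ij}x_j$, $a_{ij}\in\mathfrak n$, and $x_1,\dots,x_d$ minimal generators of $\mathfrak n$, the Koszul complex on the $x_j$ with $e_i$ acting as $\sum_ja_{ij}z_j$ models $k$, and $d=0$. So $\dim\mathrm V_R(k)=n$.

Now take $Q=k[x,y]_{(x,y)}$, $f_1=x^2$, $f_2=xy$, $R=Q/(x^2,xy)$, with $\operatorname{cid}(R)=1$.

For $M=R$, the resolution $F$ has basis $1;u,v;w$ in degrees $0,1,2$ with $\partial u=x^2$, $\partial v=xy$, $\partial w=yu-xv$. Let $uv=-vu=-xw$, let the squares of $u$ and $v$ be zero, and let all products in degree $\geqslant 3$ be zero. This is a dg algebra: $\partial(uv)=x^2v-xyu=-x\,\partial w$; and $x^2w-u(yu-xv)=x^2w+x\,uv=0$, $xyw-v(yu-xv)=xyw-y\,vu=0$ are the Leibniz rules for $uw$ and $vw$. Let $e_1,e_2$ act as multiplication by $u,v$. Modulo $\mathfrak n$ only $e_1:1\mapsto u$ and $e_2:1\mapsto v$ survive, so $d(u^*)=\chi_1 1^*$, $d(v^*)=\chi_21^*$, $d(w^*)=0=d(1^*)$. The cohomology is $\mathcal S/(\chi_1,\chi_2)\oplus\mathcal S\cdot(\chi_2u^*-\chi_1v^*)\oplus\mathcal S w^*$, so $\mathrm V_R(R)=\operatorname{Spec}^*\mathcal S$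 has dimension $2$. For a complete intersection $M=R$ was the smallest choice; here it is the largest.

For $M=R/(y)=Q/(x^2,y)$ use $F=Q[a,b\mid\partial a=x^2,\partial b=y]$, with $e_1$ acting as $a$ and $e_2$ as $xb$ (note $\partial(xb)=xy$). Modulo $\mathfrak n$, $e_2=0$ and $e_1$ is multiplication by $a$. The cohomology is two copies of $\mathcal S/(\chi_1)$, so $\dim \mathrm V_R(M)=1=\operatorname{cid}(R)$. The theorem says that no $M$ does better.

## 5. Setting a linear form to zero means forgetting an equation

In (1), putting $\chi_m=0$ erases the operator $e_m$: what is left is the model over the Koszul complex on $f_1,\dots,f_{m-1}$. Together with a change of generators, this turns linear sections of the support into sublists of equations.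

Let $\tilde h\in GL_m(Q)$ have image $h\in GL_m(k)$. Put
$$f'_j=\sum_i\tilde h_{ji}f_i,\qquad e'_j=\sum_i\tilde h_{ji}e_i,\qquad \chi_i=\sum_jh_{ji}\chi'_j ,\tag{2}$$
the last formula defining a new basis $\chi'$ of $\langle\chi_1,\dots,\chi_m\rangle$. Every basis $\chi'$ arises so: it determines $h$, and any lift $\tilde h$ of $h$ has unit determinant. Since $\partial e'_j=f'_j$, $E$ is the Koszul complex on $\boldsymbol f'$, and on $\mathcal S\otimes V^*$
$$\sum_i\chi_i\otimes e_i^*=\sum_{i,j}h_{ji}\chi'_j\otimes e_i^*=\sum_j\chi'_j\otimes e_j'^{*}.$$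

**Lemma 5.1.** For $r\leqslant m$ let $E'\subseteq E$ be the Koszul complex on $f'_1,\dots,f'_r$. Then $\operatorname{Ext}_{E'}(M,k)$ is the cohomology of $C_E(F)/(\chi'_{r+1},\dots,\chi'_m)C_E(F)$. It is finitely generated over $\mathcal S$, with support contained in $\operatorname{Supp}_{\mathcal S}\operatorname{Ext}_E(M,k)\cap\mathcal V(\chi'_{r+1},\dots,\chi'_m)$.

The quotient complex is $k[\chi_1',\dots,\chi'_r]\otimes V^*$ with differential $\pm(1\otimes\partial^*-\sum_{j\leqslant r}\chi'_j\otimes e_j'^{*})$. That is $C_{E'}(F)$, and $F\simeq M$ also in $\mathsf D(E')$, so the first claim is (1) for $E'$. For the support, divide out one form at a time. If $C$ is a complex of free modules over $\mathcal S/(\text{some of the }\chi')$ and $\chi'$ is another of these forms, then $0\to C\xrightarrow{\chi'}C\to C/\chi'C\to0$ is exact (shifts suppressed), and its long exact sequence presents $\mathrm H(C/\chi'C)$ as an extension of $(0:_{\mathrm H(C)}\chi')$ by $\mathrm H(C)/\chi'\mathrm H(C)$. Both are finitely generated, killed by $\chi'$, and supported in $\operatorname{Supp}\mathrm H(C)$.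 Induct. $\blacksquare$

For $r=0$ this says that $C_E(F)/(\chi_1,\dots,\chi_m)$ computes $\operatorname{Ext}_Q(M,k)$, which is finite-dimensional.

Here is the consequence that shapes the proof. Suppose $\dim \mathrm V_R(M)<n-\operatorname{ht}I$ and $k$ is infinite. Put $m=\operatorname{ht}I+1$. Then $n-m\geqslant\dim\mathrm V_R(M)$ general linear forms cut the support down to $\{\mathbf 0\}$. By Lemma 5.1 there are $m$ elements $f'_1,\dots,f'_m$ of $I$ over whose Koszul complex $E'$ the module $\operatorname{Ext}_{E'}(M,k)$ is finite-dimensional, and yet $\operatorname{ht}(f'_1,\dots,f'_m)\leqslant\operatorname{ht}I<m$. We must show that this is impossible. (The details of the cutting are in Section 11.)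

## 6. Bounded Ext forces height

The impossibility is the case $A=R$, $s=0$ of the following statement.

**Theorem 1.** Let $f_1,\dots,f_m\in\mathfrak n$, $J=(f_1,\dots,f_m)$, and let $E$ be the Koszul complex on $f_1,\dots,f_m$. Let $\rho:E\to A$ be a morphism of graded-commutative dg $Q$-algebras with $\mathrm H_i(A)=0$ for $i>s$, where $s\geqslant0$. Suppose there is a dg $A$-module $M$ with $\mathrm H(M)\neq0$ finitely generated over $Q$ and $\operatorname{Ext}^i_E(M,k)=0$ for $i\gg0$. Then $\operatorname{ht}J\geqslant m-s$.

The smallest case can be done by hand: $m=1$, $s=0$, $A=Q/J$, and $J$ of height $0$. As $Q$ is a domain, $f_1=0$; so $A=Q$ and $e_1$ acts as zero on $M$. Let $F$ be a finite free resolution over $Q$ of the complex $M$, with $e_1=0$ on it. The model (1) has $d=\pm1\otimes\partial^*$ and $\operatorname{Ext}_E(M,k)=k[\chi_1]\otimes_k\operatorname{Ext}_Q(M,k)$, which is not bounded.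

It is essential that $E$ acts on $M$ through $A$. The dg module $M=E$ has $\operatorname{Ext}_E(E,k)=k$ and finitely generated homology, however degenerate the $f_i$ are. This does not contradict Theorem 1, and shows its bound is attained: with $A=E$ one may take $s=m-\operatorname{ht}J$, since $\mathrm H_i(E)=0$ for $i>m-\operatorname{grade}J$ and grade equals height in $Q$. So the proof has to play the algebra $A$ against the finiteness of $\operatorname{Ext}$. It does so through one morphism $\kappa$ into $E$, evaluated on $M$ in two ways.

## 7. The map $\kappa$ dual to $E\to K$, and the top exterior element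

Let $x_1,\dots,x_d$ generate $\mathfrak n$, let $K=Q[z_1,\dots,z_d\mid\partial z_j=x_j]$, and write $f_i=\sum_ja_{ij}x_j$. Then $e_i\mapsto\sum_ja_{ij}z_j$ is a morphism of dg algebras $\alpha:E\to K$. The augmentation $K\to k$ is a quasi-isomorphism of dg $E$-modules, and $E\xrightarrow{\alpha}K\to k$ equals $\varepsilon$.

For a dg $E$-module $X$ and a complex $Z$ of $Q$-modules, $\operatorname{Hom}_Q(X,Z)$ is a dg $E$-module by $(a\varphi)(b)=(-1)^{|a||\varphi|}\varphi(ab)$. (Associativity uses graded commutativity; the Leibniz rule follows by expanding $\varphi(\partial(ab))$, where the two terms with $\varphi(\partial a\,b)$ cancel.) Let $\pi:E\to\Sigma^mQ$ be the projection onto the coefficient of $e_1\cdots e_m$. It is a cycle of degree $0$ in $\operatorname{Hom}_Q(E,\Sigma^mQ)$, because $E_{m+1}=0$. So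
$$\Phi:E\to\operatorname{Hom}_Q(E,\Sigma^mQ),\qquad \Phi(a)=a\pi,\quad\text{i.e. }\Phi(a)(b)=\pi(ab),$$
is a map of dg $E$-modules, and it is bijective because the pairings $E_i\times E_{m-i}\to Q$, $(a,b)\mapsto\pi(ab)$, are perfect. Define
$$L:=\operatorname{Hom}_Q(K,\Sigma^mQ),\qquad \kappa:=\Phi^{-1}\circ\operatorname{Hom}_Q(\alpha,\Sigma^mQ):\ L\to E,$$
a morphism of dg $E$-modules.

Example: $Q=k[x]_{(x)}$, $f=x^2$, so $\alpha(e)=xz$. With $1^\vee$ (degree $1$) and $z^\vee$ (degree $0$) the dual basis of $L$, one finds $\kappa(1^\vee)=e$ and $\kappa(z^\vee)=x$. In homology $\kappa$ is the inclusion of the socle $k\to k[x]/(x^2)$, $1\mapsto x$; modulo $\mathfrak n$ it picks out the top element $e$ of $\Lambda$. The second observation is the one that generalizes.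

**Proposition 7.1.** Let $M$ be a dg $E$-module with $\mathrm H(M)\ne0$ finitely generated over $Q$ and $\operatorname{Ext}_E^i(M,k)=0$ for $i\gg0$, and let $G\to M$ be as in Lemma 2.2. Then $\kappa\otimes_EG:L\otimes_EG\to G$ is nonzero in $\mathsf D(Q)$.

*Proof.* **Step 1: reduce modulo $\mathfrak n$.** The point is that vanishing in $\mathsf D(Q)$ survives $k\otimes_Q-$ here. Suppose $\kappa\otimes_EG=0$ in $\mathsf D(Q)$. Since $L$ is a bounded complex of finite free $Q$-modules and $G$ is free over $E$ on a basis in degrees $\geqslant i_0$, both $L\otimes_EG$ and $G$ are bounded below complexes of free $Q$-modules. So $\kappa\otimes_EG$ is null-homotopic over $Q$, and $k\otimes_Q(\kappa\otimes_EG)$ is zero in homology. Put $N=k\otimes_QG$, a semifree dg $\Lambda$-module, and $\bar K=k\otimes_QK$. The reduced map is $\bar\kappa\otimes_\Lambda N$, where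
$$\bar\kappa:\operatorname{Hom}_k(\bar K,\Sigma^mk)\to\operatorname{Hom}_k(\Lambda,\Sigma^mk)\cong\Lambda$$
is dual to $\bar\alpha:\Lambda\to\bar K$, the isomorphism being the reduction of $\Phi$.

**Step 2: find the top exterior element in $\bar\kappa$.** The differential of $\bar K$ is zero, so $\bar K\to k$, $z_j\mapsto0$, is a $\Lambda$-linear chain map, and $\Lambda\to\bar K\to k$ is the augmentation of $\Lambda$. Dualizing $\bar K\to k$ and composing with $\bar\kappa$ gives a $\Lambda$-linear map $\sigma:\Sigma^mk\to\Lambda$. Its image is spanned by the element $a$ with $\pi(ab)=\varepsilon(b)$ for all $b\in\Lambda$, namely $a=e_1\cdots e_m$. So $\sigma$ is injective with image $\Lambda_m$. Because $\sigma$ factors through $\bar\kappa$,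
$$\sigma\otimes_\Lambda N:\ \Sigma^mk\otimes_\Lambda N\to N\quad\text{is zero in homology.}\tag{3}$$

**Step 3: the top class of $k\otimes_\Lambda N$ contradicts (3).** We have $k\otimes_\Lambda N=k\otimes_EG$. By Lemma 2.2 its homology is nonzero, and by the hypothesis on $\operatorname{Ext}$ it is bounded above. Let $t$ be its largest nonzero degree. The filtration by the $\Lambda_{\geqslant i}$ shows that $\Lambda/\Lambda_m$ has a finite filtration by dg submodules with subquotients finite sums of $\Sigma^ik$, $0\leqslant i\leqslant m-1$. As $-\otimes_\Lambda N$ is exact and $\mathrm H_j(\Sigma^ik\otimes_\Lambda N)=\mathrm H_{j-i}(k\otimes_\Lambda N)$, we get $\mathrm H_j((\Lambda/\Lambda_m)\otimes_\Lambda N)=0$ for $j>t+m-1$. The sequence $0\to\Sigma^mk\xrightarrow{\sigma}\Lambda\to\Lambda/\Lambda_m\to0$ gives exactness of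
$$0=\mathrm H_{m+t+1}\big((\Lambda/\Lambda_m)\otimes_\Lambda N\big)\to\mathrm H_{m+t}(\Sigma^mk\otimes_\Lambda N)\xrightarrow{\ \sigma\otimes N\ }\mathrm H_{m+t}(N).$$
The middle term is $\mathrm H_t(k\otimes_\Lambda N)\neq0$, so $\sigma\otimes_\Lambda N$ is nonzero in homology, contradicting (3). $\blacksquare$

This is half of Theorem 1. The other half must show that $\kappa\otimes_EG=0$ when $M$ is a dg $A$-module and $J$ has small height. The next lemma says that it suffices to kill $\kappa$ after mapping to $A$.

**Lemma 7.2.** Let $\rho:E\to A$ be a morphism of dg $Q$-algebras, $M$ a dg $A$-module, and $\gamma:G\to M$ a semifree resolution over $E$. If $\rho\kappa=0$ in $\mathsf D(E)$, then $\kappa\otimes_EG=0$ in $\mathsf D(Q)$.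

The map $\mu:A\otimes_EG\to M$, $a\otimes g\mapsto a\gamma(g)$, is a well-defined chain map, because $E$ acts on $M$ through $\rho$. The composite
$$G=E\otimes_EG\xrightarrow{\rho\otimes G}A\otimes_EG\xrightarrow{\ \mu\ }M$$
equals $\gamma$. Since $-\otimes_EG$ induces a functor $\mathsf D(E)\to\mathsf D(Q)$, in $\mathsf D(Q)$ we have $\gamma\circ(\kappa\otimes_EG)=\mu\circ\big((\rho\kappa)\otimes_EG\big)=0$. As $\gamma$ is an isomorphism in $\mathsf D(Q)$, the claim follows. $\blacksquare$

## 8. Factoring $\kappa$ through a dual, and where $B=R$ stops working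

To prove $\rho\kappa=0$ we factor $\kappa$ through an object $Y$ with homology only in high degrees, and use Lemma 2.1.

**Lemma 8.1.** Let $B$ be a $Q/J$-module with $B\neq\mathfrak nB$. Then $\kappa$ factors in $\mathsf D(E)$ through a dg $E$-module $Y$ with $\mathrm H_i(Y)=\operatorname{Ext}_Q^{m-i}(B,Q)$ for all $i$.

Pick $b\in B\setminus\mathfrak nB$ and a $Q$-linear map $\lambda:B\to B/\mathfrak nB\to k$ with $\lambda(b)=1$. View $B$ as a dg $E$-module via $E\to Q/J$. Then $\beta:E\to B$, $1\mapsto b$, and $\lambda$ are maps of dg $E$-modules, and $\lambda\beta=\varepsilon$.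

Let $Q\to\mathcal I$ be a bounded injective resolution and $\mathsf d=\operatorname{Hom}_Q(-,\Sigma^m\mathcal I)$; it preserves quasi-isomorphisms of dg $E$-modules. Since $K$ and $E$ are bounded complexes of finite free $Q$-modules, $\operatorname{Hom}_Q(\alpha,\Sigma^mQ)$ is isomorphic in $\mathsf D(E)$ to $\mathsf d(\alpha):\mathsf d(K)\to\mathsf d(E)$. Since $\mathsf d(k)\to\mathsf d(K)$ is a quasi-isomorphism, it is also isomorphic to $\mathsf d(\varepsilon):\mathsf d(k)\to\mathsf d(E)$. And $\mathsf d(\varepsilon)=\mathsf d(\beta)\,\mathsf d(\lambda)$ factors through $Y:=\mathsf d(B)$. As $\Phi$ is an isomorphism, $\kappa$ factors through $Y$. Finally $\mathrm H_i(\operatorname{Hom}_Q(B,\Sigma^m\mathcal I))=\operatorname{Ext}_Q^{m-i}(B,Q)$. $\blacksquare$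

Let us first try this in the situation at the end of Section 5: $J=(f_1',\dots,f_m')\subseteq I$, $m=\operatorname{ht}I+1$, $A=R$, $s=0$. The obvious candidate is $B=R$. Lemma 2.1 with $a=1$ gives $\operatorname{Hom}_{\mathsf D(E)}(Y,R)=0$ as soon as $\mathrm H_i(Y)=0$ for $i\leqslant0$, that is, as soon as $\operatorname{Ext}^j_Q(R,Q)=0$ for all $j>\operatorname{ht}I$. The largest $j$ with $\operatorname{Ext}^j_Q(R,Q)\neq0$ is the projective dimension $d-\operatorname{depth}R$, while $\operatorname{ht}I=d-\dim R$. So the condition holds exactly when $R$ is Cohen–Macaulay; in that case Lemma 8.1, Lemma 7.2 and Proposition 7.1 already contradict each other, and the inequality follows.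

When $R$ is not Cohen–Macaulay the degree argument breaks at precisely this point. Take $R=Q/(x^2,xy)$ from Section 4, with $m=n=2$. Dualizing $0\to Q\to Q^2\to Q$ gives $\operatorname{Ext}^1_Q(R,Q)\cong Q/(x)$ and $\operatorname{Ext}^2_Q(R,Q)\cong k$, so $\mathrm H_1(Y)\cong Q/(x)$, $\mathrm H_0(Y)\cong k$. Take a semifree resolution of $Y$ with basis in degrees $\geqslant0$: its chain maps to $R$ are the elements of $\operatorname{Hom}_Q(\mathrm H_0(Y),R)$, and there are no nonzero homotopies, for degree reasons. Hence $\operatorname{Hom}_{\mathsf D(E)}(Y,R)\cong\operatorname{Hom}_Q(k,R)=k\cdot x\ne0$, and nothing can be concluded from degrees.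

But Lemma 8.1 does not ask for $B=R$. It asks only for a $Q/J$-module with $B\ne\mathfrak nB$; in particular nothing in its proof used that $B$ is finitely generated. In the example $B=Q/(x)$ is a $Q/J$-module with $\operatorname{Ext}^j_Q(B,Q)=0$ for $j\ne1$, so the corresponding $Y$ has homology only in degree $1$, and $\operatorname{Hom}_{\mathsf D(E)}(Y,R)=0$. The same map $\kappa$ is now seen to satisfy $\rho\kappa=0$. In general we pass to $Q/\mathfrak p$ for a prime $\mathfrak p\supseteq J$ of height $\operatorname{ht}J$, and since $Q/\mathfrak p$ may itself fail to be Cohen–Macaulay, we take for $B$ a big Cohen–Macaulay module over it.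

## 9. Vanishing of $\operatorname{Ext}_Q(B,Q)$ for a big Cohen–Macaulay module $B$

**Definition (big Cohen–Macaulay module).** A module $B$, not necessarily finitely generated, over a noetherian local ring such that some system of parameters $\boldsymbol y$ of the ring is $B$-regular, with $B\ne\boldsymbol yB$.

Over $k[[y]]$ both $k[[y]]$ and $k[[y]]\oplus k((y))$ are examples, the second not finitely generated; $k((y))$ is not one, as $y\,k((y))=k((y))$. The theorem we quote: a complete local domain has a big Cohen–Macaulay module in equal characteristic (Hochster, Topics in the homological theory of modules over commutative rings, CBMS 24, 1975), and in mixed characteristic, which we use for algebraically closed residue field (André, La conjecture du facteur direct, Publ. IHÉS 127 (2018)).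

**Lemma 9.1.** Let $Q$ be complete with algebraically closed residue field, $J\subseteq\mathfrak n$ an ideal, $c=\operatorname{ht}J$. There is a $Q/J$-module $B$ with $B\neq\mathfrak nB$ and $\operatorname{Ext}^j_Q(B,Q)=0$ for all $j>c$.

*Proof.* Take a prime $\mathfrak p\supseteq J$ with $\operatorname{ht}\mathfrak p=c$. The complete local domain $Q/\mathfrak p$ has dimension $h=d-c$. Let $B$ be a big Cohen–Macaulay module over it, and $\boldsymbol y=y_1,\dots,y_h$ a $B$-regular system of parameters with $B\ne\boldsymbol yB$. Lift $\boldsymbol y$ to $Q$; then $\boldsymbol yQ+\mathfrak p$ is $\mathfrak n$-primary.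

**Step 1: $\mathfrak nB\neq B$.** If $\mathfrak nB=B$, then $B=\mathfrak n^rB\subseteq(\boldsymbol yQ+\mathfrak p)B=\boldsymbol yB$ for large $r$, a contradiction.

**Step 2: pass to local cohomology in the $y_i$.** Čech cohomology depends only on the radical of the ideal, so $\mathrm H^j_{\mathfrak n}(B)$ is computed by the Čech complex on $\boldsymbol y$ together with generators $z$ of $\mathfrak p$. As $B_z=0$ for $z\in\mathfrak p$, this is the Čech complex on $\boldsymbol y$ alone: $\mathrm H^j_{\mathfrak n}(B)=\mathrm H^j_{(\boldsymbol y)}(B)$.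

**Step 3: these vanish for $j<h$.** We show by induction on $h$ that $\mathrm H^j_{(\boldsymbol y)}(B)=0$ for $j<h$ whenever $y_1$ is a nonzerodivisor on $B$, $y_2$ on $B/y_1B$, and so on. For $h=0$ there is nothing to show. In general $0\to B\xrightarrow{y_1}B\to B/y_1B\to0$ gives the exact sequence
$$\mathrm H^{j-1}_{(\boldsymbol y)}(B/y_1B)\to\mathrm H^j_{(\boldsymbol y)}(B)\xrightarrow{\ y_1\ }\mathrm H^j_{(\boldsymbol y)}(B).$$
Since $(B/y_1B)_{y_1}=0$, the left term is $\mathrm H^{j-1}_{(y_2,\dots,y_h)}(B/y_1B)$, which is $0$ for $j<h$ by induction. So $y_1$ acts injectively on $\mathrm H^j_{(\boldsymbol y)}(B)$. But every element of that module is killed by a power of $y_1$, since the Čech complex becomes exact after inverting $y_1$. Hence it is zero.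

**Step 4: translate into $\operatorname{Ext}$ by duality.** Let $\mathcal E$ be the injective hull of $k$ over $Q$. The Čech complex on a regular system of parameters of $Q$ consists of flat modules and has cohomology only in degree $d$, namely $\mathrm H^d_{\mathfrak n}(Q)\cong\mathcal E$. So it is, up to shift, a flat resolution of $\mathcal E$, and $\mathrm H^{d-j}_{\mathfrak n}(B)\cong\operatorname{Tor}^Q_j(B,\mathcal E)$. Since $Q$ is complete, $\operatorname{Hom}_Q(\mathcal E,\mathcal E)=Q$, and
$$\operatorname{Hom}_Q\big(\operatorname{Tor}_j^Q(B,\mathcal E),\mathcal E\big)\cong\operatorname{Ext}^j_Q\big(B,\operatorname{Hom}_Q(\mathcal E,\mathcal E)\big)=\operatorname{Ext}^j_Q(B,Q).$$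
For $j>c$ we have $d-j<h$, so the left side is zero by Steps 2 and 3. $\blacksquare$

To use this lemma for arbitrary $Q$ we must be able to enlarge $Q$.

**Lemma 9.2 (base change).** There is a flat local map $Q\to Q^+$ with $Q^+$ a complete regular local ring of dimension $d$, maximal ideal $\mathfrak nQ^+$ and residue field $k^+=\bar k$. Write $(-)^+=-\otimes_QQ^+$. Then $\operatorname{ht}JQ^+=\operatorname{ht}J$ for every ideal $J\subseteq\mathfrak n$; $\mathrm H_i(A^+)=\mathrm H_i(A)^+$ for a dg $Q$-algebra $A$; and for $M$ as in Lemma 2.2, $\mathrm H(M^+)=\mathrm H(M)^+$ is nonzero and finitely generated over $Q^+$, with $\dim_{k^+}\operatorname{Ext}^i_{E^+}(M^+,k^+)=\dim_k\operatorname{Ext}^i_E(M,k)$ for all $i$.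

By EGA $0_{\rm III}$, 10.3.1, followed by completion, there is a flat local map to a complete noetherian local ring with maximal ideal $\mathfrak nQ^+$ and residue field $\bar k$. By flatness with zero-dimensional closed fibre $\dim Q^+=d$, and $\mathfrak nQ^+$ has $d$ generators, so $Q^+$ is regular. Likewise $\dim Q^+/JQ^+=\dim Q/J$, and in a regular local ring height is $d$ minus the dimension of the quotient. The statements on homology follow from (faithful) flatness. If $G\to M$ is as in Lemma 2.2, then $G^+\to M^+$ is a semifree resolution over $E^+$, the Koszul complex on the images of the $f_i$, and $k^+\otimes_{E^+}G^+=k^+\otimes_k(k\otimes_EG)$. $\blacksquare$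

By Lemma 3.3, the dimension of $\operatorname{Ext}$ over the polynomial ring of operators does not change either.

## 10. Proof of Theorem 1

**Step 1: reduce to a complete ring with algebraically closed residue field.** Replace $Q,E,A,M$ by $Q^+,E^+,A^+,M^+$. By Lemma 9.2 the hypotheses persist and $\operatorname{ht}J$ does not change. Let $c=\operatorname{ht}J$, and suppose $c<m-s$.

**Step 2: $\rho\kappa=0$ in $\mathsf D(E)$.** Take $B$ as in Lemma 9.1 and $Y$ as in Lemma 8.1. Then $\mathrm H_i(Y)=\operatorname{Ext}^{m-i}_Q(B,Q)=0$ whenever $m-i>c$. Since $s<m-c$, this covers all $i\leqslant s$. As $\mathrm H_i(A)=0$ for $i\geqslant s+1$, Lemma 2.1 with $a=s+1$ gives $\operatorname{Hom}_{\mathsf D(E)}(Y,A)=0$. But $\kappa$ factors through $Y$, so $\rho\kappa$ factors through a morphism $Y\to A$. Hence $\rho\kappa=0$.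

**Step 3: contradiction.** By Lemma 7.2, $\kappa\otimes_EG=0$ in $\mathsf D(Q)$, where $G\to M$ is as in Lemma 2.2. By Proposition 7.1, $\kappa\otimes_EG\neq0$ in $\mathsf D(Q)$. So $c\geqslant m-s$. $\blacksquare$

## 11. Cutting down the support: proof of the Main Theorem

**Theorem 2.** Let $f_1,\dots,f_n\in\mathfrak n$ with Koszul complex $E$, let $E\to A$ be a morphism of graded-commutative dg $Q$-algebras with $\mathrm H_i(A)=0$ for $i>s$ $(s\geqslant0)$, and let $M$ be a dg $A$-module with $\mathrm H(M)\ne0$ finitely generated over $Q$. Let $\boldsymbol f'$, $\chi'$ be as in (2) (with $n$ in place of $m$), and $0\leqslant m\leqslant n$. If $\operatorname{Supp}_{\mathcal S}\operatorname{Ext}_E(M,k)\cap\mathcal V(\chi'_{m+1},\dots,\chi'_n)\subseteq\{\mathbf 0\}$, then $\operatorname{ht}(f'_1,\dots,f'_m)\geqslant m-s$.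

*Proof.* Let $E'$ be the Koszul complex on $f'_1,\dots,f'_m$. By Lemma 5.1, $\operatorname{Ext}_{E'}(M,k)$ is finitely generated over $\mathcal S$ and supported in $\{\mathbf 0\}$. Hence it is finite-dimensional over $k$, and so zero in high degrees. Apply Theorem 1 to $f'_1,\dots,f'_m$ and the composite $E'\subseteq E\to A$. $\blacksquare$

**Theorem 3.** In the setting of Theorem 2, with $I=(f_1,\dots,f_n)$,
$$\dim\operatorname{Supp}_{\mathcal S}\operatorname{Ext}_E(M,k)\ \geqslant\ n-\operatorname{ht}I-s .$$

*Proof.* **Step 1: set up the numbers.** By Lemmas 9.2 and 3.3 we may replace $Q$ by $Q^+$, so we may take $k$ infinite. Let $T=\operatorname{Ext}_E(M,k)$, $c=\operatorname{ht}I$ and $\delta=\dim T$; $\delta\geqslant0$ because $T\ne0$ by Lemma 2.2. Suppose $\delta<n-c-s$, and put $m=c+s+1$. Then $n-c-s\geqslant1$ gives $m\leqslant n$, and $\delta\leqslant n-m$.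

**Step 2: choose $n-m$ linear forms cutting $T$ down to dimension $\leqslant0$.** We choose linearly independent $\ell_1,\dots,\ell_{n-m}\in\langle\chi_1,\dots,\chi_n\rangle_k$ one at a time. If $\dim T/(\ell_1,\dots,\ell_{i-1})T>0$, choose $\ell_i$ outside $\langle\ell_1,\dots,\ell_{i-1}\rangle$ and outside the finitely many minimal primes of positive dimension in the support of $T/(\ell_1,\dots,\ell_{i-1})T$. These primes are homogeneous and different from $\mathbf 0=(\chi_1,\dots,\chi_n)$, so each meets $\langle\chi_1,\dots,\chi_n\rangle$ in a proper subspace; and $\langle\ell_1,\dots,\ell_{i-1}\rangle$ is proper since $i-1<n$. A vector space over an infinite field is not a finite union of proper subspaces, so the choice is possible, and it lowers the dimension. If the dimension is already $\leqslant0$, choose any $\ell_i$ independent of the previous ones. As $\delta\leqslant n-m$, the final dimension is $\leqslant0$.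

**Step 3: apply Theorem 2.** Complete to a basis $\chi'$ with $\chi'_{m+i}=\ell_i$, and let $\boldsymbol f'$ be a corresponding list as in (2). The support of $T/(\ell_1,\dots,\ell_{n-m})T$ is $\operatorname{Supp}T\cap\mathcal V(\chi'_{m+1},\dots,\chi'_n)$; being of dimension $\leqslant0$, it is contained in $\{\mathbf 0\}$. Theorem 2 gives $\operatorname{ht}(f'_1,\dots,f'_m)\geqslant m-s=c+1$. But $(f'_1,\dots,f'_m)\subseteq I$ has height at most $c$, a contradiction. $\blacksquare$

*Proof of the Main Theorem.* Take $A=R=Q/I$, $s=0$, and $\boldsymbol f$ a minimal generating list of $I\subseteq\mathfrak n^2$. An $R$-complex $M$ is a dg $A$-module, and Theorem 3 reads $\dim\mathrm V_R(M)\geqslant n-\operatorname{ht}I=\operatorname{cid}(R)$. By Lemma 3.3 this dimension may be computed with the action (1). $\blacksquare$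

## 12. Realizing $\{\mathbf 0\}$, subspaces that must be met, and equality for every defect

*Proof of the Corollary.* If $\mathrm V_R(M)=\{\mathbf 0\}$, then $\operatorname{Ext}_E(M,k)\neq0$, so $\mathrm H(M)\ne0$, and $0=\dim \mathrm V_R(M)\geqslant\operatorname{cid}(R)\geqslant0$ by the Main Theorem. So $\operatorname{cid}(R)=0$, and $R$ is a complete intersection. Conversely, if $R$ is a complete intersection, then $E\simeq R$ and $\operatorname{Ext}_E(R,k)=\operatorname{Ext}_E(E,k)=k$, whose support is $\{\mathbf 0\}$. $\blacksquare$

Theorem 2 also says which linear subspaces the variety has to meet. Regard the $\chi_i$ as the basis dual to the classes of the $f_i$ in $I/\mathfrak nI$.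

**Proposition 12.1.** Let $g_1,\dots,g_m\in I$ be linearly independent modulo $\mathfrak nI$ and not a regular sequence, and let $\mathcal W\subseteq\operatorname{Spec}^*\mathcal S$ be the zero locus of the linear forms vanishing on $\langle g_1,\dots,g_m\rangle\subseteq I/\mathfrak nI$. Then $\mathrm V_R(M)\cap\mathcal W\not\subseteq\{\mathbf 0\}$ for every $R$-complex $M$ with $\mathrm H(M)\neq0$ finitely generated.

*Proof.* Extend $\boldsymbol g$ to a minimal generating list $\boldsymbol f'=\tilde h\boldsymbol f$ of $I$, with $\tilde h\in GL_n(Q)$. Evaluating $\chi_i=\sum_lh_{li}\chi'_l$ on the class of $f'_j=\sum_i\tilde h_{ji}f_i$ gives $h_{ji}=\sum_lh_{li}\chi'_l(f'_j)$ for all $i$. As $h$ is invertible, $\chi'_l(f'_j)$ is $1$ if $l=j$ and $0$ otherwise: the $\chi'_j$ are dual to the $f'_j$, and $\mathcal W=\mathcal V(\chi'_{m+1},\dots,\chi'_n)$. If $\mathrm V_R(M)\cap\mathcal W\subseteq\{\mathbf 0\}$, Theorem 2 with $A=R$, $s=0$ gives $\operatorname{ht}(\boldsymbol g)\geqslant m$. As $Q$ is Cohen–Macaulay, $\boldsymbol g$ is then a regular sequence, a contradiction. $\blacksquare$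

Here the set $\mathrm V_R(M)$ itself matters, not only its dimension, so this statement uses that (1) describes the standard operators.

**Proposition 12.2.** For every $N\geqslant0$ there are $R$ with $\operatorname{cid}(R)=N$ and an $R$-complex $M$ with $\mathrm H(M)\ne0$ finitely generated and $\dim\mathrm V_R(M)=N$; for $N\geqslant1$ one can take $R$ not Cohen–Macaulay.

*Proof.* For $N=0$ take $R=Q$ regular and $M=R$. Let $N\geqslant1$, $Q=k[x_1,y_1,\dots,x_N,y_N]_{(\boldsymbol x,\boldsymbol y)}$, $f_i=x_i^2$ and $f_{N+i}=x_iy_i$ for $1\leqslant i\leqslant N$, and $R=Q/I$. These $n=2N$ distinct monomials of degree $2$ generate $I$ minimally, and $\sqrt I=(\boldsymbol x)$, so $\operatorname{cid}(R)=2N-N=N$.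

Let $M=R/(\boldsymbol y)=Q/(x_i^2,y_i:1\leqslant i\leqslant N)$. The Koszul complex $F=Q[a_i,b_i\mid\partial a_i=x_i^2,\ \partial b_i=y_i]$ resolves $M$ over $Q$. The algebra map $e_i\mapsto a_i$, $e_{N+i}\mapsto x_ib_i$ respects differentials and makes $F\to M$ a quasi-isomorphism of dg $E$-modules, so $F$ may be used in (1). On $V=k\otimes_QF$ the differential is zero, $e_i$ acts as multiplication by the exterior variable $a_i$, and $e_{N+i}$ acts as zero. So $C_E(F)$ is, up to shifts and signs, the Koszul complex on $\chi_1,\dots,\chi_N$ over $\mathcal S$, tensored over $k$ with the dual of the exterior algebra on $b_1,\dots,b_N$. Its cohomology is a sum of $2^N$ shifted copies of $\mathcal S/(\chi_1,\dots,\chi_N)$. Hence $\mathrm V_R(M)=\mathcal V(\chi_1,\dots,\chi_N)$ has dimension $N$.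

Finally, $x_1\cdots x_N\ne0$ in $R$, since this monomial is divisible by no $x_i^2$ and no $x_iy_i$; and it is killed by all $x_i$ and $y_i$. So $\operatorname{depth}R=0$ while $\dim R=N\geqslant1$, and $R$ is not Cohen–Macaulay. $\blacksquare$

For $N=1$ this is the ring $k[x,y]_{(x,y)}/(x^2,xy)$ and the module $R/(y)$ of Section 4.
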